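\title{The Chern number $c_1^3$ of a complex threefold is not bounded by the underlying smooth manifold}

\begin{abstract}
We construct complex structures on the closed $6$-manifold $(S^2\times\mathbb{CP}^2)\,\#\,2(S^3\times S^3)$ on which $c_1^3$ takes every value in $6\mathbb{Z}$ while $c_1c_2=0$. Each one is the blow-up of a rational curve in a principal elliptic bundle over a blown-up Hirzebruch surface, and the Wall--Jupp classification identifies the smooth manifold. Combined with examples of LeBrun, this shows that the multiples of the Euler number are the only rational combinations of Chern numbers of complex threefolds that are bounded by the underlying smooth manifold. It also follows that $c_1^n$ is unbounded in every dimension $n\ge 3$.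
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a compact complex manifold of dimension $n$. Each partition $(m_1,\dots,m_r)$ of $n$ gives a Chern number $\int_X c_{m_1}\cdots c_{m_r}$, where $c_i=c_i(TX)$ and $X$ has its complex orientation. A Chern number, or a rational linear combination of Chern numbers in dimension $n$, is \emph{bounded by the underlying smooth manifold} if for every closed smooth $2n$-manifold $M$ it takes a bounded set of values on the compact complex manifolds diffeomorphic to $M$. The values lie in $\frac1N\mathbb{Z}$ for a fixed $N$, so the set is bounded exactly when it is finite. The definition asks whether the smooth manifold determines the number up to finite ambiguity.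

Some information is always visible to the smooth manifold. For a complex vector bundle of rank $n$, the characteristic classes of the underlying real bundle satisfy
\begin{equation}\label{eq:real}
e=c_n,\qquad w_2\equiv c_1 \pmod 2,\qquad p_1=c_1^2-2c_2 .
\end{equation}
In dimension $n=1$ this gives $c_1=\chi$. In dimension $n=2$ it gives $c_2=\chi$, and Hirzebruch's signature theorem, $\int_Y p_1=3\operatorname{sign}(Y)$ for a closed oriented $4$-manifold $Y$, gives $c_1^2=2\chi+3\operatorname{sign}$. This number is determined by the oriented manifold, and a closed manifold has finitely many orientations. So for $n\le2$ all Chern numbers are bounded.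

In dimension $n=3$ the Euler number $c_3=\chi$ is bounded, and by \eqref{eq:real} the other two Chern numbers are functions of the class $c_1\in H^2(M;\mathbb{Z})$ alone: $c_1^3$ is the value at $c_1$ of the cubic form $u\mapsto\int_M u^3$, and
\begin{equation}\label{eq:c1c2}
c_1c_2=\tfrac12\,(c_1^3-p_1c_1).
\end{equation}
The question is how freely $c_1$ can move among the integral lifts of $w_2$. LeBrun constructed complex structures $Y_m$ on $S^2\times K3$, where $K3$ is the smooth $4$-manifold underlying a K3 surface, such that $c_1c_2(Y_m)$ is unbounded while $c_1^3(Y_m)$ and $c_3(Y_m)$ stay bounded. By \eqref{eq:c1c2}, the number $p_1c_1(Y_m)$ is unbounded, so the classes $c_1(Y_m)$ run through an infinite set, but one on which the cubic form is bounded. Since $c_1$ can escape to infinity, one would guess that on a suitable manifold it can do so in a direction that the cubic form sees; LeBrun's family does not decide this. The problem, posed by Schreieder and Tasin \cite{ST}, is the following.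

\medskip
\noindent\emph{On compact complex manifolds of dimension $3$, is $c_1^3$ bounded by the underlying smooth manifold?}
\medskip

The answer is no. Throughout the paper
\[
M=(S^2\times\mathbb{CP}^2)\,\#\,2(S^3\times S^3).
\]

\begin{theorem}\label{thm:A}
For every integer $l$ there is a compact complex threefold $Z_l$ whose underlying smooth manifold is diffeomorphic to $M$, with
\[
c_1^3(Z_l)=-6(l+1),\qquad c_1c_2(Z_l)=0,\qquad c_3(Z_l)=2 .
\]
In particular $c_1^3$ is unbounded on complex structures on $M$.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}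
\item[(1)] The set of values of $c_1^3$ on complex structures on $M$ is exactly $6\mathbb{Z}$. It equals the set of values of $c_1^3$ on almost complex structures on $M$.
\item[(2)] For $a,b,c\in\mathbb{Q}$, the combination $a\,c_1^3+b\,c_1c_2+c\,c_3$ is bounded by the underlying smooth manifold on complex threefolds if and only if $a=b=0$.
\item[(3)] For every $n\ge3$, the number $c_1^n$ is not bounded by the underlying smooth manifold on complex $n$-manifolds. For $n\le2$ it is bounded.
\end{enumerate}
\end{theorem}

The construction has two steps. First one finds threefolds whose first Chern class is an arbitrarily large multiple of a class $g$ with $g^2=0$; there $c_1$ moves, but no Chern number notices. Then one blows up a rational curve $C$ with $g[C]=1$. The exceptional divisor $E$ satisfies $gE^2=-1$, so $c_1^3$ now records the multiple of $g$, while a change of basis of $H^2$ hides it from the smooth invariants. Section~\ref{sec:model} carries out the first step in an explicit model and Section~\ref{sec:blowup} the second step in general. The model is not simply connected; Section~\ref{sec:bundle} repairs this.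 LeBrun's family is used only for Theorem~\ref{thm:B}(2), as a quoted result.

Cohomology has integer coefficients. On a closed oriented manifold we identify top-degree classes with integers, and a smooth complex hypersurface with its Poincar\'e dual class in $H^2$. For a class $u\in H^2$ and a closed curve $C$, the evaluation is written $u[C]$.

\section{The invariants of $M$}\label{sec:M}

Our threefolds are built by holomorphic operations that give no direct diffeomorphism to a fixed manifold. We recognize them by the following classification.

\begin{theorem}[Wall \cite{Wall}, Jupp \cite{Jupp}]\label{thm:WJ}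
Let $M_1,M_2$ be closed, oriented, simply connected smooth $6$-manifolds with torsion-free homology. There is an orientation-preserving diffeomorphism between them if and only if $b_3(M_1)=b_3(M_2)$ and there is an isomorphism $H^2(M_1)\cong H^2(M_2)$ preserving the cubic form $u\mapsto u^3$, the class $w_2$, and the linear form $u\mapsto p_1u$.
\end{theorem}

\begin{lemma}\label{lem:M}
The manifold $M$ is simply connected with torsion-free homology and $b_3(M)=4$. The group $H^2(M)$ has a basis $x,y$ with
\begin{equation}\label{eq:M}
x^3=x^2y=y^3=0,\quad xy^2=1,\qquad p_1x=3,\quad p_1y=0,\qquad w_2\equiv y .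
\end{equation}
\end{lemma}

\begin{proof}
Let $x,y$ be the hyperplane classes of the factors of $\mathbb{P}^1\times\mathbb{P}^2$. Then $x^2=0$, $y^3=0$, $xy^2=1$, and the total Chern class is $(1+x)^2(1+y)^3$. The expression $c_1^2-2c_2$ is additive in exact sequences of complex bundles, by the Whitney formula, and equals $c_1^2$ for a line bundle. Hence $p_1=2x^2+3y^2=3y^2$, and $w_2\equiv 2x+3y\equiv y$. This gives \eqref{eq:M} for $S^2\times\mathbb{CP}^2$. A connected sum with $S^3\times S^3$ preserves simple connectivity, adds $\mathbb{Z}^2$ to $H_3$, and changes no other homology group. The collapse map $M\to S^2\times\mathbb{CP}^2$ has degree one and is an isomorphism on $H^2$, so the cubic form is unchanged. The class $w_2$ and the form $u\mapsto p_1u$ are computed on the submanifolds $S^2\times\mathrm{pt}$, $\mathrm{pt}\times\mathbb{CP}^1$ and $\mathrm{pt}\times\mathbb{CP}^2$, $S^2\times\mathbb{CP}^1$, which can be chosen away from the disks where the sum is performed.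
\end{proof}

An almost complex structure $J$ on $M$ is a complex structure on the bundle $TM$. It induces an orientation and has Chern classes satisfying \eqref{eq:real}, hence \eqref{eq:c1c2}.

\begin{lemma}\label{lem:J}
Let $J$ be an almost complex structure on $M$, inducing either orientation, and write $c_1(J)=\alpha x+\gamma y$. Then $\alpha$ is even, $\gamma$ is odd, and
\[
c_1^3(J)=\pm3\alpha\gamma^2\in6\mathbb{Z},\qquad c_1c_2(J)=\pm\tfrac32\,\alpha(\gamma^2-1).
\]
\end{lemma}

\begin{proof}
The parities follow from $c_1\equiv w_2\equiv y$. In the orientation of Lemma~\ref{lem:M} we have $(\alpha x+\gamma y)^3=3\alpha\gamma^2$ and $p_1(\alpha x+\gamma y)=3\alpha$; now use \eqref{eq:c1c2}. In the opposite orientation all these numbers change sign.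
\end{proof}

On the line $\gamma=1$ the number $c_1c_2$ vanishes and $c_1^3=\pm3\alpha$ is linear in $\alpha$. The threefold $Z_l$ will have a basis of $H^2$ satisfying \eqref{eq:M} in which $(\alpha,\gamma)=(-2(l+1),1)$.

\section{A model: bundles of Hopf surfaces over $\mathbb{P}^1$}\label{sec:model}

Fix $k\in\mathbb{Z}$. Let $V=\mathcal{O}\oplus\mathcal{O}(k)$ on $\mathbb{P}^1$ and let $V^\times$ be the total space of $V$ with the zero section removed. Fiberwise multiplication by $2$ generates a free and properly discontinuous action of $\mathbb{Z}$ on $V^\times$, and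
\[
H_k=V^\times/\langle 2\rangle\ \xrightarrow{\ \varphi\ }\ \mathbb{P}^1
\]
is a compact complex threefold, fibered in Hopf surfaces $(\mathbb{C}^2\setminus0)/\langle2\rangle$. Let $h\in H^2(\mathbb{P}^1)$ be the class of a point and $g=\varphi^*h$, so that $g^2=0$.

\emph{The smooth manifold.} Choose a Hermitian metric on $V$, with unit sphere bundle $S(V)$. The map $v\mapsto(v/|v|,\log_2|v|)$ induces a diffeomorphism $H_k\cong S(V)\times\mathbb{R}/\mathbb{Z}$, under which the fibers of $\varphi$ become $S^3\times S^1$. As an oriented real bundle of rank $4$ over $S^2$, the bundle $V$ is determined by the class of its clutching loop in $\pi_1(SO(4))=\mathbb{Z}/2$, and this class is $k$ times the class for $\mathcal{O}\oplus\mathcal{O}(1)$. So $H_k\cong S^2\times S^3\times S^1$ for all even $k$.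

\emph{The Chern classes.} The vertical tangent bundle of $\varphi$ is the quotient of $V^\times\times_{\mathbb{P}^1}V$ by $(v,w)\sim(2v,2w)$. The map $(v,w)\mapsto([v],w/|v|)$ identifies it, as a smooth complex bundle, with $\varphi^*V$. Therefore
\[
c(H_k)=\varphi^*\bigl(c(\mathbb{P}^1)\,c(V)\bigr)=1+(k+2)g .
\]

So on the fixed manifold $S^2\times S^3\times S^1$, whose $H^2$ is infinite cyclic, $c_1$ is an arbitrary even multiple of the generator. Yet every Chern number of $H_k$ vanishes, because $g^2=0$. To detect the coefficient $k+2$ we need a second class in $H^2$ that has a nonzero triple product with $g$. Blowing up a point does not provide one, since $g$ restricts to zero on the exceptional $\mathbb{P}^2$. We must blow up a curve on which $g$ is nonzero. The constant section $(1,0)$ of $V$ gives such a curve $C\subset H_k$; it is a section of $\varphi$, so $g[C]=1$.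

\section{Blowing up a section}\label{sec:blowup}

Let $X$ be a compact complex threefold, $C\subset X$ a smooth curve with normal bundle $N$, and $\beta\colon\widetilde X\to X$ the blow-up along $C$, with exceptional divisor $E$. We recall the standard facts.
\begin{enumerate}
\item[(a)] In local coordinates $(z,u,v)$ with $C=\{u=v=0\}$, the map $\beta$ is the product of the identity in $z$ with the blow-up of the origin in the $(u,v)$-plane. It restricts to an isomorphism $\widetilde X\setminus E\cong X\setminus C$.
\item[(b)] $E$ is the bundle $\rho\colon\mathbb{P}(N)\to C$ of lines in $N$, and its normal bundle $\mathcal{O}(E)|_E$ is the tautological subbundle of $\rho^*N$, of degree $-1$ on the fibers of $\rho$.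
\item[(c)] $c_1(\widetilde X)=\beta^*c_1(X)-E$.
\item[(d)] $H^j(\widetilde X)\cong H^j(X)\oplus H^{j-2}(C)$ as groups, and $H^2(\widetilde X)=\beta^*H^2(X)\oplus\mathbb{Z}E$.
\item[(e)] $\pi_1(\widetilde X)\cong\pi_1(X)$.
\end{enumerate}
For (e), the composite $\pi_1(\widetilde X\setminus E)\to\pi_1(\widetilde X)\to\pi_1(X)$ is bijective because $C$ has real codimension $4$, and the first map is onto because $E$ has real codimension $2$; hence both maps are bijective. We also use that blowing up a point of a complex surface is a connected sum with $\overline{\mathbb{CP}^2}$, so it preserves $\pi_1$ and lowers the signature by one.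

The linear form $u\mapsto p_1u$ is computed on hypersurfaces. If $Y$ is a smooth compact hypersurface in a compact complex threefold $W$, then $TW|_Y$ is an extension of the normal bundle, with first Chern class $Y|_Y$, by $TY$. Additivity of $c_1^2-2c_2$ and the signature theorem give
\begin{equation}\label{eq:p1}
p_1(W)\,Y=3\operatorname{sign}(Y)+Y^3 .
\end{equation}

The next proposition isolates the features of the model that matter.

\begin{proposition}\label{prop:blowup}
Let $X$ be a compact complex threefold, $\varphi\colon X\to\mathbb{P}^1$ a holomorphic map, $g=\varphi^*h$, and $C\subset X$ a smooth curve that $\varphi$ maps isomorphically onto $\mathbb{P}^1$. Assume that $c_1(X)=(k+2)g$ with $k\in\mathbb{Z}$ and that the fiber $D$ of $\varphi$ over some regular value has signature $0$. Write $g$ also for $\beta^*g$. Then on the blow-up $\widetilde X$ of $X$ along $C$,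
\begin{equation}\label{eq:numbers}
g^2=0,\quad gE^2=-1,\quad E^3=-k,\qquad p_1g=-3,\quad p_1E=-k,
\end{equation}
and
\[
c_1(\widetilde X)=(k+2)g-E,\qquad c_1^3(\widetilde X)=-2k-6,\qquad c_1c_2(\widetilde X)=0 .
\]
\end{proposition}

\begin{proof}
Since $g[C]=1$ and $C\cong\mathbb{P}^1$, the sequence $0\to TC\to TX|_C\to N\to0$ gives $\deg N=(k+2)-2=k$. Also $g^2=0$, since $h^2=0$.

\emph{Triple products.} Let $\zeta=E|_E$ and let $F\in H^2(E)$ be the class of a fiber of $\rho$. Then $F^2=0$, $\zeta F=-1$ by (b), $\rho^*c_1(N)=kF$, and $g|_E=F$ because $\varphi\beta|_E=\varphi|_C\circ\rho$ and $\varphi|_C$ is an isomorphism. The quotient of $\rho^*N$ by the tautological subbundle is a line bundle with first Chern class $kF-\zeta$, and $c_2(N)=0$ on the curve $C$. So $\zeta(kF-\zeta)=0$, that is, $\zeta^2=-k$. Hence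
\[
gE^2=\int_E F\zeta=-1,\qquad E^3=\int_E\zeta^2=-k .
\]

\emph{The number $p_1E$.} The surface $E$ is a $\mathbb{P}^1$-bundle over $\mathbb{P}^1$, so $b_2(E)=2$. In the basis $F,\zeta$ of $H^2(E;\mathbb{R})$ the intersection matrix has determinant $0\cdot(-k)-(-1)^2=-1$, so the form is indefinite and $\operatorname{sign}(E)=0$. By \eqref{eq:p1}, $p_1E=E^3=-k$.

\emph{The number $p_1g$.} We need a smooth surface in $\widetilde X$ dual to $g$. Let $D=\varphi^{-1}(t_0)$. It meets $C$ in a single point $p$. Near $p$ take coordinates $(z,u,v)$ with $z=\varphi-t_0$. Since $\varphi|_C$ is an isomorphism, $C$ is a graph over the $z$-axis, and after subtracting it from $(u,v)$ we have $C=\{u=v=0\}$ and $D=\{z=0\}$. By (a), $t_0$ is a regular value of $\varphi\beta$ and the fiber $\widetilde D$ over it is the blow-up of $D$ at $p$. It is dual to $g$, and \eqref{eq:p1} gives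
\[
p_1g=3\operatorname{sign}(\widetilde D)+g^3=3(\operatorname{sign}(D)-1)=-3 .
\]

\emph{Chern numbers.} The formula for $c_1$ is (c). As $g^2=0$,
\[
c_1^3=3(k+2)\,gE^2-E^3=-2k-6,\qquad p_1c_1=-3(k+2)+k=-2k-6,
\]
and $c_1c_2=0$ by \eqref{eq:c1c2}.
\end{proof}

The number $c_1^3$ now depends on $k$, but so, at first sight, do the smooth invariants $E^3$ and $p_1E$. The class $E$, however, is not distinguished by the smooth manifold, and we may add multiples of $g$ to it.

\begin{corollary}\label{cor:normal}
In Proposition~\ref{prop:blowup}, let $t\in\mathbb{Z}$ and put $\xi=-g$, $\eta=tg-E$. Then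
\[
\xi^2=0,\quad \xi\eta^2=1,\quad p_1\xi=3,\quad \eta^3=p_1\eta=k-3t,\quad c_1=\eta-(k+2-t)\,\xi .
\]
In particular, if $k=3l$ and $t=l$, then $c_1=\eta-2(l+1)\xi$, and $(\xi,\eta)$ satisfy all the relations \eqref{eq:M} of $(x,y)$.
\end{corollary}

\begin{proof}
By \eqref{eq:numbers}, $\xi\eta^2=-gE^2=1$, $\eta^3=3t\,gE^2-E^3=k-3t$, $p_1\eta=-3t+k$, and $c_1=(k+2)g-E=\eta+(k+2-t)g$. For $k=3l$ and $t=l$ we get $\eta^3=p_1\eta=0$, and the coefficient $k+2-t=2(l+1)$ is even, so $w_2\equiv\eta$.
\end{proof}

One substitution removes $k$ from both $E^3$ and $p_1E$, because these two numbers are equal and both change by $3$ at each step. It does not remove $k$ from $c_1$: of the coefficient $3l+2$ of $g$, only $l$ is absorbed into $\eta$.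

The model satisfies the hypotheses of Proposition~\ref{prop:blowup}: its fibers $S^3\times S^1$ have $b_2=0$, hence signature $0$. So the blow-ups of $H_{3l}$ along $C$ have $c_1^3=-6(l+1)$, and their cubic form, $p_1$ and $w_2$ are given by \eqref{eq:M} for every $l$. But their fundamental group is $\pi_1(S(V)\times S^1)=\mathbb{Z}$ by (e), so Theorem~\ref{thm:WJ} does not apply to them.

\section{A simply connected elliptic bundle}\label{sec:bundle}

To see where the fundamental group of $H_k$ comes from, factor $\varphi$ through the Hirzebruch surface $\mathbb{P}(V)$. For a line bundle $L$ let $L^\times$ be the complement of the zero section, a principal $\mathbb{C}^*$-bundle. Then $V^\times=L^\times$ for the tautological line bundle $L$ on $\mathbb{P}(V)$, and $H_k\to\mathbb{P}(V)$ is a principal bundle with group the elliptic curve $\mathbb{C}^*/\langle2\rangle$. The single line bundle $L$ twists only one of the two circles of this curve; the other survives in $\pi_1$. We therefore build an elliptic bundle from two line bundles on a simply connected surface $S$. Their Chern classes $\omega_1,\omega_2$ must define a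 surjection $H_2(S)\to\mathbb{Z}^2$, to kill $\pi_1$, and must vanish on a section $C_0$ of $S\to\mathbb{P}^1$, so that $C_0$ lifts. This forces $b_2(S)\ge3$, one more than for a Hirzebruch surface, and we gain the missing class by blowing up a point.

\subsection*{The surface}
Fix $k\in\mathbb{Z}$ and let $\mathbb{F}=\mathbb{P}(\mathcal{O}\oplus\mathcal{O}(k))\to\mathbb{P}^1$ be the bundle of lines. The two summands define disjoint sections $C_0=\mathbb{P}(\mathcal{O}\oplus0)$ and $C_\infty=\mathbb{P}(0\oplus\mathcal{O}(k))$. The normal bundle of $C_0$ is $\operatorname{Hom}(\mathcal{O},\mathcal{O}(k))$, so $C_0^2=k$. Let $S$ be the blow-up of $\mathbb{F}$ at a point $q\notin C_0\cup C_\infty$, with exceptional curve $A$, and regard $C_0,C_\infty$ as curves in $S$. The surface $\mathbb{F}$ is an $S^2$-bundle over $S^2$, so $\mathbb{F}$ and $S$ are simply connected. With $f$ the fiber class, $\sigma=[C_0]$ and $e=[A]$, we have $H^2(S)=\mathbb{Z}f\oplus\mathbb{Z}\sigma\oplus\mathbb{Z}e$ and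
\[
f^2=0,\quad f\sigma=1,\quad\sigma^2=k,\quad e^2=-1,\quad ef=e\sigma=0 .
\]
Put $L_1=\mathcal{O}_S(A)$, $L_2=\mathcal{O}_S(C_\infty)$ and $\omega_i=c_1(L_i)$. Then $\omega_1=e$, and $\omega_2=\sigma-kf$, because $[C_\infty]$ has product $1$ with $f$ and $0$ with $\sigma$ and $e$.

\subsection*{The bundle}
The fiber product $P=L_1^\times\times_SL_2^\times$ is a holomorphic principal $(\mathbb{C}^*)^2$-bundle over $S$. It has dimension $4$ and is not compact. We divide it by a one-dimensional subgroup of $(\mathbb{C}^*)^2$ that is contractible, so that the homotopy type is kept, and has compact quotient. Write $(\mathbb{C}^*)^2=\mathbb{C}^2/(2\pi i\mathbb{Z})^2$. The linear map $(s,t)\mapsto t-is$ from $\mathbb{C}^2$ onto $\mathbb{C}$ has kernel the line $\{(z,iz)\}$ and maps $(2\pi i\mathbb{Z})^2$ bijectively onto the lattice $\Lambda=2\pi i(\mathbb{Z}+i\mathbb{Z})$. It induces an exact sequence of complex Lie groups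
\[
0\to\mathbb{C}\xrightarrow{\ z\mapsto(e^z,\,e^{iz})\ }(\mathbb{C}^*)^2\to T\to0,\qquad T=\mathbb{C}/\Lambda .
\]
The first map is injective because the line meets $(2\pi i\mathbb{Z})^2$ only in $0$, and its image is closed because it is the kernel of the second. Put $X=P/\mathbb{C}$. Over an open set $U\subset S$ that trivializes $P$, the quotient map is $U\times(\mathbb{C}^*)^2\to U\times T$. So $X$ is a compact complex threefold, $\pi\colon X\to S$ is a holomorphic principal $T$-bundle, and $P\to X$ is a principal $\mathbb{C}$-bundle, hence a homotopy equivalence over $S$. Let $\varphi$ be the composite $X\to S\to\mathbb{F}\to\mathbb{P}^1$; then $g=\varphi^*h=\pi^*f$.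

\subsection*{The curve}
The canonical sections $s_1,s_2$ of $L_1,L_2$ vanish exactly on $A$ and on $C_\infty$. Both curves are disjoint from $C_0$; for $A$ this is the condition $q\notin C_0$. So $(s_1,s_2)$ is a holomorphic section of $P$ over $C_0$. Its image in $X$ is a smooth curve $C$ that $\pi$ maps isomorphically onto $C_0$, and hence $\varphi$ maps isomorphically onto $\mathbb{P}^1$.

\begin{proposition}\label{prop:X}
The threefold $X$ is simply connected with torsion-free homology, $H^2(X)=\mathbb{Z}g$, $b_3(X)=4$ and $c_1(X)=(k+2)g$. The fiber of $\varphi$ over any point other than the image of $q$ is regular and has signature $0$.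
\end{proposition}

\begin{proof}
\emph{Homotopy and $H^2$.} Since $S$ is simply connected, $\pi_2(S)=H_2(S)$ by the Hurewicz theorem. The fiber of $P\to S$ has $\pi_2=0$ and $\pi_1=\mathbb{Z}^2$, so the homotopy sequence, with $P$ replaced by $X$, reads
\[
0\to\pi_2(X)\xrightarrow{\ \pi_*\ }H_2(S)\xrightarrow{\ \partial\ }\mathbb{Z}^2\to\pi_1(X)\to1 .
\]
For a map $u\colon S^2\to S$, the components of $\partial[u]$ are the winding numbers of the clutching functions of $u^*L_1$ and $u^*L_2$, which up to sign are the degrees $\omega_1[u]$ and $\omega_2[u]$. Identify $H_2(S)$ with $H^2(S)$ by Poincar\'e duality. For $a=a_1f+a_2\sigma+a_3e$,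
\[
(\omega_1a,\ \omega_2a)=(-a_3,\ a_1+ka_2-ka_2)=(-a_3,\ a_1).
\]
So $\partial$ is onto with kernel $\mathbb{Z}[C_0]$. Therefore $\pi_1(X)=1$, and $\pi_*$ maps $H_2(X)=\pi_2(X)$ isomorphically onto $\mathbb{Z}[C_0]$, which means $H_2(X)=\mathbb{Z}[C]$. As $H_1(X)=0$, we have $H^2(X)=\operatorname{Hom}(H_2(X),\mathbb{Z})$, and $g$ generates it since $g[C]=f\sigma=1$.

\emph{Torsion.} We have $H_1=0$ and $H_2=\mathbb{Z}$. The torsion of $H_3\cong H^3$ is $\operatorname{Ext}(H_2,\mathbb{Z})=0$, and $H_4\cong H^2=\mathbb{Z}$, $H_5\cong H^1=0$.

\emph{Chern classes.} The action of $T$ is generated by a nowhere vanishing holomorphic vector field tangent to the fibers of $\pi$. So $0\to\mathcal{O}_X\to TX\to\pi^*TS\to0$ is exact and $c(X)=\pi^*c(S)$. In particular $\chi(X)=c_3(X)=0$, and $\chi(X)=2+2b_2-b_3$ gives $b_3=4$. Moreover $c_1(X)[C]=c_1(S)[C_0]=2+C_0^2=k+2$ by adjunction, which determines $c_1(X)$ in $H^2(X)=\mathbb{Z}g$.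

\emph{Fibers.} Away from the fiber through $q$, the map $S\to\mathbb{P}^1$ is a submersion, and so is $\varphi$. A fiber there is $D=\pi^{-1}(B)$ with $B\cong\mathbb{P}^1$ a fiber of $\mathbb{F}$. It is a principal $T$-bundle over $B$, so as above $c(D)$ is pulled back from the curve $B$. Hence $c_1^2(D)=c_2(D)=0$, $p_1(D)=0$ and $\operatorname{sign}(D)=0$.
\end{proof}

As in the model, $c_1(X)$ grows with $k$ while all Chern numbers of $X$ vanish, being pulled back from $H^6(S)=0$.

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]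
Let $X\supset C$ be the pair of Section~\ref{sec:bundle} for $k=3l$, and let $Z_l=\widetilde X$ be the blow-up of $X$ along $C$. By Proposition~\ref{prop:X} the hypotheses of Proposition~\ref{prop:blowup} hold, so $c_1^3(Z_l)=-6l-6$ and $c_1c_2(Z_l)=0$.

By (e), $Z_l$ is simply connected. By (d), its cohomology groups are sums of those of $X$ and of $C\cong\mathbb{P}^1$, so they are torsion-free, and by universal coefficients so is the homology. The Betti numbers are $1,0,2,4,2,0,1$; here $b_3$ does not change because $H^1(C)=0$. Thus $c_3(Z_l)=\chi(Z_l)=2$. Again by (d), $H^2(Z_l)=\mathbb{Z}g\oplus\mathbb{Z}E$, so $\xi=-g$ and $\eta=lg-E$ form a basis. By Lemma~\ref{lem:M} and Corollary~\ref{cor:normal}, the isomorphism $H^2(M)\to H^2(Z_l)$ with $x\mapsto\xi$, $y\mapsto\eta$ preserves all triple products, the form $u\mapsto p_1u$ and the class $w_2$, and $b_3(M)=b_3(Z_l)=4$. Theorem~\ref{thm:WJ} gives a diffeomorphism $Z_l\cong M$.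
\end{proof}

\begin{remark}
The condition $3\mid k$ is necessary for the blow-up $\widetilde X$ to be diffeomorphic to $M$: it has $c_1^3=-2k-6$, and this must lie in $6\mathbb{Z}$ by Lemma~\ref{lem:J}.
\end{remark}

\begin{remark}
No $Z_l$ is K\"ahler. A fiber of $\pi$ over a point of $S\setminus C_0$ is an elliptic curve in $X\setminus C=Z_l\setminus E$. The classes $g$ and $E$ vanish on it and span $H^2(Z_l;\mathbb{R})$, whereas a K\"ahler class is positive on every compact complex curve.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) Transport the complex structure of $Z_l$ to $M$ by a diffeomorphism. As $l$ runs through $\mathbb{Z}$, the number $-6(l+1)$ runs through $6\mathbb{Z}$, so every element of $6\mathbb{Z}$ is a value of $c_1^3$ on a complex structure. Complex structures are almost complex, and the values on almost complex structures lie in $6\mathbb{Z}$ by Lemma~\ref{lem:J}. So both sets equal $6\mathbb{Z}$.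

(2) If $a=b=0$, the combination is a multiple of the Euler number, a topological invariant. If $a\ne0$, its value on $Z_l$ is $-6a(l+1)+2c$; the coefficient $b$ does not enter because $c_1c_2(Z_l)=0$. This is unbounded on $M$. If $a=0$ and $b\ne0$, the combination is unbounded on LeBrun's structures $Y_m$ on $S^2\times K3$, where $c_1c_2$ is unbounded and $c_3$ is the Euler number of the fixed manifold.

(3) The case $n\le2$ was proved in Section~\ref{sec:intro}. Let $n\ge3$ and $r=n-3$. The manifolds $Z_l\times(\mathbb{P}^1)^r$ are all diffeomorphic to $M\times(S^2)^r$. Their first Chern class is $u+v$, where $u$ is pulled back from $c_1(Z_l)$ and $v=2(h_1+\dots+h_r)$, with $h_i$ the point class of the $i$th factor $\mathbb{P}^1$. For dimension reasons $u^4=0$ and $v^{r+1}=0$, so only the term $\binom n3u^3v^r$ survives in $(u+v)^n$. Since $h_i^2=0$, we have $v^r=2^r\,r!\,h_1\cdots h_r$. Hence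
\[
c_1^n=-6(l+1)\binom n3\,(n-3)!\;2^{\,n-3},
\]
which is unbounded in $l$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jupp}
P.~E. Jupp, Proc. Camb. Phil. Soc. \textbf{73} (1973), 293--300.

\bibitem{ST}
Stefan Schreieder and Luca Tasin, \emph{Algebraic structures with unbounded Chern numbers}, arXiv:1505.03086 (2015).

\bibitem{Wall}
C.~T.~C. Wall, Invent. Math. \textbf{1} (1966), 355--374.

\end{thebibliography}
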